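
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Rigidity of symmetric outer billiards integrable on one side of a curve of $4$-periodic points}


\begin{abstract}
Let $\gamma$ be a centrally symmetric $C^2$ closed convex curve of positive curvature whose outer billiard has a rotational invariant curve $\alpha$ consisting of $4$-periodic points. We prove that if the region between $\gamma$ and $\alpha$, or the exterior of $\alpha$, is foliated by continuous rotational invariant curves, then $\gamma$ is an ellipse. The proof compares the areas of the triangles $O,A,TA$ and $O,T^{-1}A,A$, where $T$ is the outer billiard map and $O$ is the center. The difference $q$ of these areas satisfies a linear second order equation for every $\gamma$. A foliation yields an integral inequality of Hopf type, and one integration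 by parts turns this inequality into $\int (\text{positive})\cdot q^2\le 0$, up to boundary terms which vanish. In the exterior of $\alpha$ a weighted form of the inequality is used.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $\Omega$ be a strictly convex plane domain bounded by a $C^2$ closed curve $\gamma$ of positive curvature, and let $\Omega^c$ be the exterior of $\Omega$, that is, the complement of $\overline\Omega$. Through a point $A\in\Omega^c$ pass two tangent lines to $\gamma$. Take the one for which $\gamma$ lies to the left of the line directed from $A$ to the tangency point $x$. The \emph{outer billiard map} sends $A$ to its reflection $TA$ in $x$, so that the segment $[A,TA]$ touches $\gamma$ at its midpoint. The map $T$ is an area-preserving diffeomorphism of $\Omega^c$.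

A simple closed curve in $\Omega^c$ is \emph{rotational} if it winds once around $\Omega$. The outer billiard is \emph{totally integrable} on an open set $U\subset\Omega^c$ if $U$ is foliated by continuous rotational curves, each of which is invariant under $T$.

If $\gamma$ is the unit circle, everything is explicit. For $|A|=r$ the tangent segments have length $\lambda=\sqrt{r^2-1}$, and $T$ rotates the circle of radius $r$ by the angle $2\arctan\lambda$. So $\Omega^c$ is foliated by invariant concentric circles, and the circle $r=\sqrt2$ consists of $4$-periodic points. The construction of $T$ commutes with orientation-preserving affine maps, hence the exterior of any ellipse is foliated by invariant concentric homothetic ellipses. Conversely, it is known that total integrability on all of $\Omega^c$ forces $\gamma$ to be an ellipse. Is integrability on only a part of $\Omega^c$ enough? We consider this question for $\gamma=-\gamma$ under the following assumption, which gives information at the edge of the region: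
\begin{itemize}
\item[(a)] there is a continuous rotational invariant curve $\alpha$ of $T$ all of whose points are periodic of period $4$.
\end{itemize}
It is suggested as plausible in Bialy and Mironov \cite{BM} that (a), together with total integrability on one side of $\alpha$, implies that $\gamma$ is an ellipse. We show that this is true for both sides.

\begin{theorem}\label{thm:main}
Let $\gamma$ be a $C^2$ closed convex curve of positive curvature, centrally symmetric, and suppose that (a) holds.
\begin{itemize}
\item[(i)] If the outer billiard is totally integrable on the open annular region bounded by $\gamma$ and $\alpha$, then $\gamma$ is an ellipse.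
\item[(ii)] If the outer billiard is totally integrable on the exterior of $\alpha$, then $\gamma$ is an ellipse.
\end{itemize}
\end{theorem}

By the discussion of the circle, the converse implications hold as well: for an ellipse, (a) is satisfied and both sides of $\alpha$ are foliated. Hypothesis (a) alone does not suffice: Section~\ref{sec:radon} shows that it characterizes Radon curves, and exhibits a non-elliptic one.

\subsection{Balanced curves}

Fix an origin $O\in\Omega$; when $\gamma$ is centrally symmetric, $O$ is its center. For $A\in\Omega^c$ put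
\[
\lambda_+(A)=\operatorname{area}(O,A,TA),\qquad \lambda_-(A)=\operatorname{area}(O,T^{-1}A,A),\qquad q=\lambda_+-\lambda_- ;
\]
see Figure~\ref{fig:triangles}. We call a rotational invariant curve \emph{balanced} if $q=0$ on it. For an ellipse centered at $O$ one has $q\equiv0$, since a linear map takes it to a circle, where the two triangles are congruent. What (a) contributes is that $\alpha$ is balanced. Indeed, it will turn out that $T^2A=-A$ for $A\in\alpha$, and then
\[
\lambda_+(TA)=\tfrac12\det(TA,T^2A)=\tfrac12\det(TA,-A)=\tfrac12\det(A,TA)=\lambda_+(A),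
\]
while $\lambda_+(A)=\lambda_-(TA)$ by definition. Balance is all we need from (a) to deduce Theorem~\ref{thm:main} from the following more general statement.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!35] (0,0)--(0,-1.556)--(1.532,0.270)--cycle;
\fill[gray!15] (0,0)--(0,-1.556)--(-1.532,0.270)--cycle;
\draw[thick] (0,0) circle (1);
\draw (-1.532,0.270)--(0,-1.556)--(1.532,0.270);
\draw[dashed] (0,0)--(0,-1.556);
\draw[dashed] (0,0)--(1.532,0.270);
\draw[dashed] (0,0)--(-1.532,0.270);
\fill (0,0) circle (0.025) node[above] {$O$};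
\fill (0,-1.556) circle (0.025) node[below] {$A$};
\fill (1.532,0.270) circle (0.025) node[right] {$TA$};
\fill (-1.532,0.270) circle (0.025) node[left] {$T^{-1}A$};
\fill (0.766,-0.643) circle (0.025) node[below right] {$\gamma(s_+)$};
\fill (-0.766,-0.643) circle (0.025) node[below left] {$\gamma(s_-)$};
\node at (0.45,-0.35) {$\lambda_+$};
\node at (-0.45,-0.35) {$\lambda_-$};
\end{tikzpicture}
\caption{The point $A$, its image $TA$ and its preimage $T^{-1}A$. The segments $[A,TA]$ and $[T^{-1}A,A]$ touch the curve at their midpoints $\gamma(s_+)$ and $\gamma(s_-)$. The numbers $\lambda_+$ and $\lambda_-$ are the areas of the shaded triangles. The picture shows a circle with center $O$, for which they are equal.}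
\label{fig:triangles}
\end{figure}

\begin{theorem}\label{thm:general}
Let $\gamma$ be a $C^2$ closed convex curve of positive curvature and $O\in\Omega$. Let $U\subset\Omega^c$ be the open annular region lying between two ends: the inner end is $\gamma$ or a balanced rotational invariant curve, and the outer end is a balanced rotational invariant curve or $\infty$, where $\infty$ is allowed only if $\gamma$ is symmetric about $O$. If $T$ is totally integrable on $U$, then $\gamma$ is an ellipse centered at $O$.
\end{theorem}

\subsection{The idea}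

A point $A\in\Omega^c$ is determined by the parameters $s_-,s_+$ of its two tangency points. In the coordinates $(s_-,s_+)$, with $\partial_\pm=\partial/\partial s_\pm$, and for a suitable (centro-affine) parameter on $\gamma$, three things happen.

First, for \emph{every} $\gamma$, the imbalance $q$ satisfies
\begin{equation}\label{eq:wave-intro}
\partial_-\partial_+q=-\,\frac{2k_+k_-}{c^2}\,q ,
\end{equation}
where $k_\pm>0$ is the centro-affine curvature at the two tangency points and $c>0$ is a function of $A$. Second, a field of directions invariant under $T$, such as the tangents of an invariant foliation, forces $\int I_0\,ds_-ds_+\ge0$ over invariant regions (if the integrals involved are finite), where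
\[
I_0=(\partial_+\lambda_-)\,\partial_-q-(\partial_-\lambda_+)\,\partial_+q .
\]
Third, by the product rule and \eqref{eq:wave-intro},
\[
I_0=\partial_+(\lambda_-\partial_-q)-\partial_-(\lambda_+\partial_+q)-\frac{2k_+k_-}{c^2}\,q^2 .
\]
If the boundary terms vanish, then $0\le\int I_0=-2\int k_+k_-q^2/c^2$, so $q\equiv0$. It is then easy to conclude that $k$ is constant, and $\gamma$ is an ellipse. On a balanced boundary curve, $\lambda_+\partial_+q\,ds_++\lambda_-\partial_-q\,ds_-=\lambda_+\,dq=0$, which is why balance is the right boundary condition.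

Section~\ref{sec:coord} sets up the coordinates and proves \eqref{eq:wave-intro}. Section~\ref{sec:simple} carries out the argument just described in the region inside $\alpha$, given an invariant direction field. Two difficulties then remain. The leaves are only continuous, and a direction field has to be extracted from them (Sections~\ref{sec:twist} and~\ref{sec:field}). And in the exterior of $\alpha$ our estimates are too weak to show that the boundary term at infinity vanishes; the cure is a weighted version of the inequality (Sections~\ref{sec:weight} and~\ref{sec:ends}). Section~\ref{sec:alpha} shows that $\alpha$ is balanced. The only result quoted without proof is Birkhoff's graph theorem.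

Central symmetry is used twice: to show that $\alpha$ is balanced, and for the boundary term at infinity. That $\gamma$ is $C^2$ with positive curvature makes $k$ continuous and positive. No derivative of $k$ occurs in the proofs of the two theorems.

\section{Coordinates given by pairs of tangents}\label{sec:coord}

\subsection{The centro-affine parameter}

We write $\det(X,Y)$ for the determinant of two plane vectors. Parametrize $\gamma$ counterclockwise by a parameter $s$ with $\det(\gamma,\gamma')=1$; thus $s$ is twice the area swept from $O$, and the period is $L=2\operatorname{area}(\Omega)$. In terms of arc length $t$ we have $ds=\det(\gamma,\dot\gamma)\,dt$ with a positive $C^1$ density, so $\gamma(s)$ is $C^2$. Differentiating $\det(\gamma,\gamma')=1$ gives $\det(\gamma,\gamma'')=0$, hence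
\begin{equation}\label{eq:hill}
\gamma''=-k\gamma,\qquad k=\det(\gamma',\gamma'')>0,
\end{equation}
with $k$ continuous and $L$-periodic. The tangent line at $\gamma(s)$ is $\{X:\det(X,\gamma'(s))=1\}$, and by strict convexity $\det(X,\gamma'(s))\le1$ on $\overline\Omega$ with equality only at $X=\gamma(s)$.

By the orientation convention each $A\in\Omega^c$ can be written uniquely as
\[
A=\gamma(s_+)-\lambda_+\gamma'(s_+)\ \ (\lambda_+>0),\qquad\text{and then}\qquad TA=\gamma(s_+)+\lambda_+\gamma'(s_+).
\]
Since $\det(A,TA)=2\lambda_+$, this $\lambda_+$ is the area defined in the introduction. Likewise $A=\gamma(s_-)+\lambda_-\gamma'(s_-)$ uniquely with $\lambda_->0$, and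
\begin{equation}\label{eq:shift}
s_-(TA)=s_+(A),\qquad \lambda_-(TA)=\lambda_+(A).
\end{equation}
The maps $(s,\lambda)\mapsto\gamma\mp\lambda\gamma'$ are $C^1$ bijections $\mathbb R/L\mathbb Z\times(0,\infty)\to\Omega^c$. Their Jacobians are
\[
\det(\gamma'+\lambda k\gamma,-\gamma')=-\lambda k,\qquad \det(\gamma'-\lambda k\gamma,\gamma')=-\lambda k .
\]
As $T$ takes $\gamma(s)-\lambda\gamma'(s)$ to $\gamma(s)+\lambda\gamma'(s)$, it is an orientation-preserving $C^1$ diffeomorphism preserving the area $d\mu=\lambda_+k(s_+)\,ds_+d\lambda_+$.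

From now on, subscripts $\pm$ on $\gamma,\gamma',k$ denote values at $s_\pm$. Put
\[
c=\det(\gamma_-',\gamma_+'),\qquad d_1=\det(\gamma_+,\gamma_-'),\qquad d_2=\det(\gamma_-,\gamma_+').
\]
By \eqref{eq:hill} the direction of $\gamma'$ turns strictly counterclockwise, once around per period. For $s\in\mathbb R$ let $s^*\in(s,s+L)$ be the parameter at which $\gamma'(s^*)$ is antiparallel to $\gamma'(s)$. It depends continuously on $s$, and $s^*=s+L/2$ if $\gamma=-\gamma$. Let $\mathcal D=\{(s_-,s_+)\in\mathbb R^2:\ s_-<s_+<s_-^*\}$.

\begin{lemma}\label{lem:pairs}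
For every $A\in\Omega^c$,
\begin{equation}\label{eq:cA}
\gamma_-'-\gamma_+'=cA,
\end{equation}
\begin{equation}\label{eq:clambda}
c\lambda_+=1-d_1,\qquad c\lambda_-=1-d_2,
\end{equation}
and $c>0$. The map $A\mapsto(s_-,s_+)$ is a bijection of $\Omega^c$ onto $\mathcal D$ modulo translations by multiples of $(L,L)$.
\end{lemma}

\begin{proof}
Both tangents pass through $A$, so $\det(A,\gamma'_\pm)=1$. Hence $\det(A,\gamma_-'-\gamma_+')=0$ and $\gamma'_--\gamma'_+=mA$ for some $m$; taking $\det(\cdot,\gamma_+')$ gives $m=c$. Inserting $A=\gamma_+-\lambda_+\gamma_+'$ into $\det(A,\gamma_-')=1$ gives $d_1+c\lambda_+=1$, and inserting $A=\gamma_-+\lambda_-\gamma_-'$ into $\det(A,\gamma_+')=1$ gives $d_2+c\lambda_-=1$. Since $\gamma_+\ne\gamma_-$, we have $d_1,d_2<1$, so $c>0$. This means that $(s_-,s_+)\in\mathcal D$ for suitable lifts, which are unique up to translation by multiples of $(L,L)$ because $s_-^*<s_-+L$.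

Conversely, let $(s_-,s_+)\in\mathcal D$. Then $c>0$, and the two tangent lines meet in exactly one point $A=\gamma_+-x\gamma_+'=\gamma_-+y\gamma_-'$. The computation just made gives $cx=1-d_1>0$ and $cy=1-d_2>0$. So $A\in\Omega^c$, $s_\pm$ are the parameters of $A$, and $x=\lambda_+$, $y=\lambda_-$.
\end{proof}

\subsection{Derivatives, and the equation for the imbalance}

By \eqref{eq:clambda}, $\lambda_\pm$ are $C^1$ functions on $\mathcal D$.

\begin{lemma}\label{lem:deriv}
On $\mathcal D$,
\begin{gather}
\partial_+c=k_+(1-c\lambda_+),\qquad \partial_-c=-k_-(1-c\lambda_-),\label{eq:dc}\\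
\partial_-\lambda_+=-\frac{\lambda_-k_-}{c},\qquad \partial_+\lambda_-=\frac{\lambda_+k_+}{c},\label{eq:dl1}\\
\partial_+\lambda_+=1+\lambda_+^2k_+-\frac{\lambda_+k_+}{c},\qquad
\partial_-\lambda_-=-1-\lambda_-^2k_-+\frac{\lambda_-k_-}{c}.\label{eq:dl2}
\end{gather}
Consequently $A\mapsto(s_-,s_+)$ is a $C^1$ diffeomorphism, and
\begin{equation}\label{eq:mu}
d\mu=\frac{\lambda_+\lambda_-k_+k_-}{c}\,ds_-ds_+ .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:hill}, $\partial_+c=\det(\gamma_-',-k_+\gamma_+)=k_+d_1$ and $\partial_-c=\det(-k_-\gamma_-,\gamma_+')=-k_-d_2$, and \eqref{eq:clambda} gives \eqref{eq:dc}. With $E=\det(\gamma_-,\gamma_+)$,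
\[
\partial_+d_1=-c,\qquad \partial_-d_1=k_-E,\qquad \partial_-d_2=c,\qquad \partial_+d_2=-k_+E .
\]
Equating the two expressions for $A$ gives $\gamma_+-\gamma_-=\lambda_-\gamma_-'+\lambda_+\gamma_+'$. Applying $\det(\gamma_-,\cdot)$ gives $E=\lambda_-+\lambda_+d_2$; applying $\det(\cdot,\gamma_+)$ gives $E=\lambda_++\lambda_-d_1$. Now differentiate \eqref{eq:clambda}:
\begin{align*}
c\,\partial_-\lambda_+&=-k_-E+\lambda_+k_-d_2=-k_-\lambda_-,\\
c\,\partial_+\lambda_-&=k_+E-\lambda_-k_+d_1=k_+\lambda_+,\\
c\,\partial_+\lambda_+&=c-\lambda_+k_+d_1=c-\lambda_+k_+(1-c\lambda_+),\\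
c\,\partial_-\lambda_-&=-c+\lambda_-k_-d_2=-c+\lambda_-k_-(1-c\lambda_-).
\end{align*}
Since $\partial_-\lambda_+\neq0$, the map $(s_-,s_+)\mapsto(s_+,\lambda_+)$ has nonzero Jacobian, so the bijection of Lemma~\ref{lem:pairs} is a $C^1$ diffeomorphism. Finally $d\mu=\lambda_+k_+|\partial_-\lambda_+|\,ds_-ds_+$.
\end{proof}

\begin{lemma}\label{lem:q}
The imbalance $q=\lambda_+-\lambda_-$ satisfies
\begin{equation}\label{eq:dq}
\partial_+q=1+\lambda_+^2k_+-\frac{2\lambda_+k_+}{c},\qquad
\partial_-q=1+\lambda_-^2k_--\frac{2\lambda_-k_-}{c},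
\end{equation}
and
\begin{equation}\label{eq:wave}
\partial_-(\partial_+q)=\partial_+(\partial_-q)=-\frac{2k_+k_-}{c^2}\,q .
\end{equation}
Moreover, with $Y=\dfrac{\lambda_+k_+\,ds_+-\lambda_-k_-\,ds_-}{c}$,
\begin{equation}\label{eq:Y}
\partial_+q\,ds_+=d\lambda_+-Y,\qquad \partial_-q\,ds_-=-d\lambda_-+Y .
\end{equation}
\end{lemma}

\begin{proof}
Equation \eqref{eq:dq} is the difference of the formulas in \eqref{eq:dl1} and \eqref{eq:dl2}. In $\partial_+q$ the factor $k_+$ depends on $s_+$ only, so $\partial_+q$ is $C^1$ in $s_-$; likewise $\partial_-q$ is $C^1$ in $s_+$. By \eqref{eq:dl1} and \eqref{eq:dc},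
\[
\partial_-(\lambda_+^2)=-\frac{2\lambda_+\lambda_-k_-}{c},\qquad
\partial_-\Big(\frac{\lambda_+}{c}\Big)=-\frac{\lambda_-k_-}{c^2}+\frac{\lambda_+k_-(1-c\lambda_-)}{c^2}=\frac{k_-q}{c^2}-\frac{\lambda_+\lambda_-k_-}{c},
\]
so $\partial_-(\partial_+q)=k_+\big(\partial_-(\lambda_+^2)-2\partial_-(\lambda_+/c)\big)=-2k_+k_-q/c^2$. On the other side,
\[
\partial_+(\lambda_-^2)=\frac{2\lambda_+\lambda_-k_+}{c},\qquad
\partial_+\Big(\frac{\lambda_-}{c}\Big)=\frac{\lambda_+k_+}{c^2}-\frac{\lambda_-k_+(1-c\lambda_+)}{c^2}=\frac{k_+q}{c^2}+\frac{\lambda_+\lambda_-k_+}{c},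
\]
so $\partial_+(\partial_-q)=k_-\big(\partial_+(\lambda_-^2)-2\partial_+(\lambda_-/c)\big)=-2k_+k_-q/c^2$. For \eqref{eq:Y},
\begin{align*}
\partial_+q\,ds_+&=\partial_+\lambda_+\,ds_+-\partial_+\lambda_-\,ds_+
=d\lambda_+-\partial_-\lambda_+\,ds_--\partial_+\lambda_-\,ds_+ ,\\
\partial_-q\,ds_-&=\partial_-\lambda_+\,ds_--\partial_-\lambda_-\,ds_-
=-d\lambda_-+\partial_+\lambda_-\,ds_++\partial_-\lambda_+\,ds_-,
\end{align*}
and $\partial_+\lambda_-\,ds_++\partial_-\lambda_+\,ds_-=Y$ by \eqref{eq:dl1}.
\end{proof}

If $q$ vanishes on a large enough open set, we are done: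

\begin{lemma}\label{lem:end}
Let $W\subset\Omega^c$ be an open set that meets every half-line $\{s_+=t\}$, $t\in\mathbb R/L\mathbb Z$. If $q=0$ on $W$, then $\gamma$ is an ellipse centered at $O$.
\end{lemma}

\begin{proof}
On $W$ put $\lambda=\lambda_+=\lambda_-$. Since $\partial_\pm q=0$ there, \eqref{eq:dq} gives
\[
\frac1{k_+}=\frac{2\lambda}{c}-\lambda^2=\frac1{k_-},
\]
so $k(s_-)=k(s_+)$ on $W$. Given $t$, choose a point of $W$ on $\{s_+=t\}$, with coordinates $(s_-,t)$. For $t'$ near $t$ the pair $(s_-,t')$ also represents a point of $W$, so $k(t')=k(s_-)=k(t)$. Thus $k$ is locally constant, hence constant, and \eqref{eq:hill} gives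
$\gamma(s)=\cos(\sqrt k\,s)\,\gamma(0)+\sin(\sqrt k\,s)\,\gamma'(0)/\sqrt k$, an ellipse centered at $O$.
\end{proof}

\subsection{Tangent vectors}

For a tangent vector $\delta A$ at $A$ let $\sigma_\pm$ and $\ell_\pm$ be the corresponding variations of $s_\pm$ and $\lambda_\pm$, and let $u(\delta A)=\det(A,\delta A)$. Differentiate $A=\gamma_+-\lambda_+\gamma_+'=\gamma_-+\lambda_-\gamma_-'$ and substitute $\gamma_+=A+\lambda_+\gamma_+'$, $\gamma_-=A-\lambda_-\gamma_-'$. As $\det(A,\gamma_\pm')=1$, this gives
\begin{equation}\label{eq:dA}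
\delta A=\lambda_+k_+\sigma_+A+u\,\gamma_+'=-\lambda_-k_-\sigma_-A+u\,\gamma_-',
\end{equation}
\begin{equation}\label{eq:u}
u=(1+\lambda_+^2k_+)\sigma_+-\ell_+=(1+\lambda_-^2k_-)\sigma_-+\ell_- .
\end{equation}
Subtracting the two expressions in \eqref{eq:dA} and using \eqref{eq:cA},
\begin{equation}\label{eq:sum}
\lambda_+k_+\sigma_++\lambda_-k_-\sigma_-=c\,u .
\end{equation}
By \eqref{eq:shift} the numbers $\sigma_-,\ell_-$ of $DT\,\delta A$ are the numbers $\sigma_+,\ell_+$ of $\delta A$. Adding the first form of \eqref{eq:u} for $\delta A$ to the second one for $DT\,\delta A$,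
\begin{equation}\label{eq:uu}
u(\delta A)+u(DT\,\delta A)=2(1+\lambda_+^2k_+)\,\sigma_+(\delta A).
\end{equation}

\subsection{Behavior near the curve}

\begin{lemma}\label{lem:near}
\begin{itemize}
\item[(1)] If $A_n\in\Omega^c$ and $\operatorname{dist}(A_n,\gamma)\to0$, then $s_+(A_n)-s_-(A_n)\to0$.
\item[(2)] As $\delta=s_+-s_-\to0$, uniformly,
\[
c=k_+\delta\,(1+o(1)),\quad \lambda_\pm=\tfrac{\delta}{2}(1+o(1)),\quad \frac{\lambda_\pm k_\pm}{c}\to\frac12,\quad \frac{\lambda_+}{\lambda_-}\to1,\quad \partial_\pm q\to0 .
\]
\item[(3)] For $A_n\in\Omega^c$, $\operatorname{dist}(A_n,\gamma)\to0$ is equivalent to $\lambda_+(A_n)\to0$, to $\lambda_-(A_n)\to0$, and to $\operatorname{dist}(TA_n,\gamma)\to0$.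
\end{itemize}
\end{lemma}

\begin{proof}
(1) Pass to a subsequence such that $A_n\to x\in\gamma$ and $s_\pm(A_n)\to s_\pm^\infty$ modulo $L$. From $\det(A_n,\gamma_\pm')=1$ we get $\det(x,\gamma'(s_\pm^\infty))=1$, so $x=\gamma(s_+^\infty)=\gamma(s_-^\infty)$, and $s_+-s_-\to0$ modulo $L$. Since $0<s_+-s_-<s_-^*-s_-$ and the continuous periodic function $s^*-s$ is bounded away from $L$, in fact $s_+-s_-\to0$. As every subsequence has a further subsequence of this kind, the claim follows.

(2) Integrating $\gamma''=-k\gamma$ from $s_-$ to $s_+$,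
\begin{align*}
c&=\int_{s_-}^{s_+}k(t)\det(\gamma(t),\gamma_+')\,dt=k_+\delta+o(\delta),\\
1-d_2&=\int_{s_-}^{s_+}k(t)\det(\gamma_-,\gamma(t))\,dt=\tfrac12k_+\delta^2+o(\delta^2),\\
1-d_1&=-\int_{s_-}^{s_+}k(t)\det(\gamma_+,\gamma(t))\,dt=\tfrac12k_+\delta^2+o(\delta^2),
\end{align*}
because $\det(\gamma(t),\gamma_+')=1+O(\delta)$, $\det(\gamma_-,\gamma(t))=t-s_-+O(\delta^2)$, $\det(\gamma_+,\gamma(t))=-(s_+-t)+O(\delta^2)$, and $k$ is uniformly continuous. Now use \eqref{eq:clambda}, and then \eqref{eq:dq}.

(3) If $\lambda_+(A_n)\to0$, then $A_n=\gamma_+-\lambda_+\gamma_+'$ approaches $\gamma$; similarly for $\lambda_-$. The converses follow from (1) and (2). Finally, $\operatorname{dist}(TA_n,\gamma)\to0$ is equivalent to $\lambda_-(TA_n)\to0$, and $\lambda_-(TA_n)=\lambda_+(A_n)$.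
\end{proof}

\section{The argument in its simplest form}\label{sec:simple}

We first explain how an invariant direction field is used, and then apply the argument in the region between $\gamma$ and $\alpha$. There it is simplest, because by Lemma~\ref{lem:alpha} below $\lambda_+$ and $\lambda_-$ are equal to the same constant on $\alpha$.

\begin{definition}
Let $R\subset\Omega^c$ be measurable with $TR=R$. A \emph{positive invariant direction field} on $R$ is a measurable vector field $v$ on $R$ with $\det(A,v(A))>0$ and $DT\,v(A)\in\mathbb R_{>0}\,v(TA)$ for all $A\in R$.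
\end{definition}

Think of $v$ as tangent to invariant curves along which the polar angle increases. To exploit $v$ we need quantities in which the unknown slope of $v$ drops out after integration. Equations \eqref{eq:sum} and \eqref{eq:uu} suggest them: measure the slope of $v$ by the speed of $s_+$, and also by the speed of $s_-$, relative to $u(v)$.

\begin{lemma}\label{lem:ab}
Let $v$ be a positive invariant direction field on $R$, and put $a=\sigma_+(v)/u(v)$, $b=\sigma_-(v)/u(v)$. Then $a,b>0$ and
\begin{equation}\label{eq:ab}
\frac1{a(A)}+\frac1{b(TA)}=2(1+\lambda_+^2k_+),\qquad \lambda_+k_+a+\lambda_-k_-b=c .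
\end{equation}
\end{lemma}

\begin{proof}
Since $u(v)>0$ and $u(DT\,v)>0$, \eqref{eq:uu} gives $\sigma_+(v)>0$, so $a>0$. At $TA$ the vector $v(TA)$ is a positive multiple of $DT\,v(A)$, and $\sigma_-(DT\,v(A))=\sigma_+(v(A))>0$; as $TR=R$, this shows $b>0$. Because $b$ does not change when $v$ is rescaled, $1/b(TA)=u(DT\,v(A))/\sigma_+(v(A))$, and dividing \eqref{eq:uu} by $\sigma_+(v)$ gives the first relation. The second is \eqref{eq:sum} divided by $u$.
\end{proof}

By the second relation in \eqref{eq:ab} and the Cauchy--Schwarz inequality,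
\begin{equation}\label{eq:CS}
\frac4c\le\frac1{\lambda_+k_+a}+\frac1{\lambda_-k_-b},
\end{equation}
with equality if and only if the two terms $\lambda_+k_+a$ and $\lambda_-k_-b$ are equal. This is the case for the unit circle, with $v$ tangent to the concentric circles: then $\sigma_\pm=1$ and $u=r^2=1+\lambda^2$, where $\lambda_\pm=\lambda=\tan\frac{s_+-s_-}2$ and $c=\sin(s_+-s_-)=2\lambda/(1+\lambda^2)$, so that $k=1$ and $a=b=1/(1+\lambda^2)$.

Integrate \eqref{eq:CS} over $R$ and substitute $A\mapsto TA$ in the last term. Since $T$ preserves $\mu$ and $R$, and $\lambda_-,k_-$ at $TA$ are $\lambda_+,k_+$ at $A$, the first relation in \eqref{eq:ab} removes $v$ altogether: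
\begin{align}
\int_R\frac4c\,d\mu
&\le\int_R\frac1{\lambda_+k_+}\Big(\frac1{a(A)}+\frac1{b(TA)}\Big)d\mu
=\int_R\frac{2(1+\lambda_+^2k_+)}{\lambda_+k_+}\,d\mu\notag\\
&=\int_R\Big[\frac{1+\lambda_+^2k_+}{\lambda_+k_+}+\frac{1+\lambda_-^2k_-}{\lambda_-k_-}\Big]d\mu .\label{eq:hopf}
\end{align}
All integrands are nonnegative, so the substitutions are legitimate; in the last step half of the integral was transported by $T$. By \eqref{eq:mu} and \eqref{eq:dq}, the density of the right side minus that of the left side of \eqref{eq:hopf}, with respect to $ds_-ds_+$, is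
\begin{equation}\label{eq:I0}
I_0=\frac{\lambda_-k_-}{c}(1+\lambda_+^2k_+)+\frac{\lambda_+k_+}{c}(1+\lambda_-^2k_-)-\frac{4\lambda_+\lambda_-k_+k_-}{c^2}
=\frac{\lambda_-k_-}{c}\,\partial_+q+\frac{\lambda_+k_+}{c}\,\partial_-q .
\end{equation}
If the right side of \eqref{eq:hopf} is finite, the inequality says $\int_RI_0\,ds_-ds_+\ge0$. By \eqref{eq:dl1}, $I_0=(\partial_+\lambda_-)\partial_-q-(\partial_-\lambda_+)\partial_+q$. For any constant $\Lambda$ the product rule and \eqref{eq:wave} therefore give
\begin{equation}\label{eq:I0id}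
I_0=\partial_+\big((\lambda_--\Lambda)\,\partial_-q\big)-\partial_-\big((\lambda_+-\Lambda)\,\partial_+q\big)-\frac{2k_+k_-}{c^2}\,q^2 .
\end{equation}
Indeed, the second derivatives produced by the first two terms on the right add up to $(\lambda_--\lambda_+)\,\partial_-\partial_+q=2k_+k_-q^2/c^2$, and the last term cancels them. This is the whole mechanism. It yields the following quantitative statement, in which the invariant field may be missing on a part of the region.

\begin{proposition}\label{prop:eff}
Let $\gamma=-\gamma$, suppose that (a) holds, and let $U$ be the region between $\gamma$ and $\alpha$. Let $\mathcal M\subset U$ be measurable and $T$-invariant, carrying a positive invariant direction field. Then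
\[
\int_U\frac{(\lambda_+-\lambda_-)^2}{\lambda_+\lambda_-c}\,d\mu\ \le\ 2\int_{U\setminus\mathcal M}\frac{d\mu}{c} .
\]
In particular, if $\mu(U\setminus\mathcal M)=0$, then $\gamma$ is an ellipse centered at $O$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:alpha}, whose proof does not use the present section, there is $\Lambda>0$ with $\alpha=\{\lambda_+=\Lambda\}=\{\lambda_-=\Lambda\}$. This is the only property of $\alpha$ that we use. The complement of $\alpha$ in $\Omega^c$ has the two components $\{\lambda_+<\Lambda\}$ and $\{\lambda_+>\Lambda\}$, which are in some order $\{\lambda_-<\Lambda\}$ and $\{\lambda_->\Lambda\}$. Points close to $\gamma$ satisfy $\lambda_\pm<\Lambda$, by Lemma~\ref{lem:near}. So $U=\{\lambda_+<\Lambda\}=\{\lambda_-<\Lambda\}$, and $TU=U$ by \eqref{eq:shift}.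

On $U$ the functions $\lambda_\pm$, $\lambda_\pm k_\pm/c$ and $\partial_\pm q$ are bounded: near $\gamma$ by Lemma~\ref{lem:near}, and elsewhere by compactness. So $I_0$ and $4\lambda_+\lambda_-k_+k_-/c^2$, the density of $\frac4c\,d\mu$, are bounded on $U$, and the right side of \eqref{eq:hopf} is finite for $R=\mathcal M$. Hence $\int_{\mathcal M}I_0\ge0$; here and below, integrals without a measure are with respect to $ds_-ds_+$, modulo $(L,L)$.

For fixed $s_+=t$, $\lambda_+$ decreases in $s_-$ by \eqref{eq:dl1}, so $U\cap\{s_+=t\}=\{\rho(t)<s_-<t\}$ with $\lambda_+(\rho(t),t)=\Lambda$. For fixed $s_-=s$, $\lambda_-$ increases in $s_+$, so $U\cap\{s_-=s\}=\{s<s_+<\eta(s)\}$ with $\lambda_-(s,\eta(s))=\Lambda$. By the implicit function theorem $\rho,\eta$ are $C^1$. Let $\varepsilon>0$ be small, $U_\varepsilon=U\cap\{s_+-s_->\varepsilon\}$, and integrate \eqref{eq:I0id} over $U_\varepsilon$, the first term in $s_+$ first and the second in $s_-$ first. On $\alpha$ the factors $\lambda_\pm-\Lambda$ vanish, so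
\begin{align*}
\int_{U_\varepsilon}I_0={}&-\int_0^L\big[(\lambda_--\Lambda)\partial_-q\big](s,s+\varepsilon)\,ds-\int_0^L\big[(\lambda_+-\Lambda)\partial_+q\big](t-\varepsilon,t)\,dt\\
&-\int_{U_\varepsilon}\frac{2k_+k_-}{c^2}\,q^2 .
\end{align*}
As $\varepsilon\to0$ the first two integrals on the right tend to $0$, because $\partial_\pm q\to0$ uniformly by Lemma~\ref{lem:near}(2). Hence
\[
-\int_U\frac{2k_+k_-}{c^2}q^2=\int_UI_0=\int_{\mathcal M}I_0+\int_{U\setminus\mathcal M}I_0\ \ge\ \int_{U\setminus\mathcal M}I_0\ \ge\ -\int_{U\setminus\mathcal M}\frac4c\,d\mu ,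
\]
where in the last step only the negative term of $I_0$ in \eqref{eq:I0} was kept. By \eqref{eq:mu}, $k_+k_-c^{-2}ds_-ds_+=d\mu/(\lambda_+\lambda_-c)$; divide by $2$.

If $\mu(U\setminus\mathcal M)=0$, then $q=0$ almost everywhere on $U$, hence on $U$ by continuity, and Lemma~\ref{lem:end} applies with $W=U$.
\end{proof}

\section{Twist, and the structure of rotational invariant curves}\label{sec:twist}

The leaves of a continuous foliation are a priori just Jordan curves. Birkhoff's theorem makes them Lipschitz graphs; to apply it we use polar coordinates.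

Let $\varphi$ be the polar angle about $O$ and $p=r^2/2$. Area is $d\varphi\,dp$, and $u(\delta A)=r^2\,\delta\varphi$. For $A\in\Omega^c$ let $(\varphi_1,p_1)$ and $(\varphi_2,p_2)$ be the coordinates of $A$ and $TA$, and write $s=s_+(A)$, $\lambda=\lambda_+(A)$, $k=k(s)$. Since $\det(A,TA)>0$, we choose $\varphi_2-\varphi_1\in(0,\pi)$ and call it the \emph{advance}. By \eqref{eq:u},
\begin{equation}\label{eq:forms}
2p_1\,d\varphi_1=(1+\lambda^2k)\,ds-d\lambda,\qquad 2p_2\,d\varphi_2=(1+\lambda^2k)\,ds+d\lambda .
\end{equation}

\begin{lemma}\label{lem:twist}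
On each ray from $O$ the advance increases strictly with $r$, from the limit $0$ at $\gamma$ to the limit $\pi$ at infinity. The map $A\mapsto(\varphi_1,\varphi_2)$ is a $C^1$ diffeomorphism of the universal cover of $\Omega^c$ onto $\{0<\varphi_2-\varphi_1<\pi\}$. As a function of $(\varphi_1,\varphi_2)$, $S:=\lambda_+$ is $C^2$, invariant under translation by $(2\pi,2\pi)$, and
\begin{equation}\label{eq:S}
dS=p_2\,d\varphi_2-p_1\,d\varphi_1,\qquad S_{12}=-\frac{\partial p_1}{\partial\varphi_2}=-\frac{2p_1p_2\,\lambda k}{1+\lambda^2k}<0 .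
\end{equation}
\end{lemma}

\begin{proof}
Move along a ray, so $u(\delta A)=0$. By \eqref{eq:dA}, $\delta A=\lambda k\sigma_+A$, so $\delta p_1=2p_1\lambda k\sigma_+$, and by \eqref{eq:uu}, $2p_2\,\delta\varphi_2=2(1+\lambda^2k)\sigma_+$. So $\partial\varphi_2/\partial p_1>0$ at fixed $\varphi_1$, with the value implied by \eqref{eq:S}. As $A\to\gamma$, $\lambda\to0$ by Lemma~\ref{lem:near}, so $TA-A=2\lambda\gamma'(s)\to0$ and the advance tends to $0$. As $A\to\infty$, $TA=2\gamma(s)-A$ shows that the direction of $TA$ approaches that of $-A$, so the advance tends to $\pi$. Thus the map is bijective. By \eqref{eq:forms}, $4p_1p_2\,d\varphi_1\wedge d\varphi_2=2(1+\lambda^2k)\,ds\wedge d\lambda\ne0$, so it is a $C^1$ diffeomorphism. Half the difference of the equations \eqref{eq:forms} is $p_2d\varphi_2-p_1d\varphi_1=d\lambda$. As $p_1,p_2$ are $C^1$ functions of $(\varphi_1,\varphi_2)$, $S$ is $C^2$.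
\end{proof}

\begin{theorem}[G.~D.~Birkhoff; see {\cite[Ch.~I]{Herman}}]\label{thm:birkhoff}
Let $F(\varphi_1,p_1)=(\varphi_2,p_2)$ be a $C^1$ diffeomorphism of $S^1\times\mathbb R$, isotopic to the identity, exact (the form $p_2d\varphi_2-p_1d\varphi_1$ is exact), with $\partial\varphi_2/\partial p_1$ bounded and bounded below by a positive constant. Then every homotopically nontrivial $F$-invariant Jordan curve is the graph of a Lipschitz function of the angle.
\end{theorem}

For a rotational curve $\beta$, its \emph{inside} is the component of $\Omega^c\setminus\beta$ adjacent to $\gamma$, and its \emph{outside} is the unbounded one.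

\begin{lemma}\label{lem:graph}
Let $\beta\subset\Omega^c$ be a rotational invariant curve of $T$.
\begin{itemize}
\item[(1)] $\beta$ is a Lipschitz graph $p=P(\varphi)$, and $T|_\beta$ induces on lifted angles an increasing homeomorphism.
\item[(2)] Along $\beta$, $s_+$ and $s_-$ are strictly increasing Lipschitz functions of $\varphi$ with Lipschitz inverses, and they increase by $L$ per turn. So $\beta$ is a graph $s_-=\rho_\beta(s_+)$ of an increasing bi-Lipschitz homeomorphism.
\item[(3)] The inside and the outside of $\beta$ are $T$-invariant.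
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Extension to a cylinder.} The set $\Omega^c$ is not a full cylinder and the twist is not bounded, so we modify $T$ away from $\beta$. By compactness the advance on $\beta$ lies in $[2\delta,\pi-2\delta]$ for some $\delta\in(0,\pi/4)$. Put $t=\varphi_2-\varphi_1$. Choose a smooth $\chi(t)\in[0,1]$ with $\chi=1$ on $[\delta/2,\pi-\delta/2]$ and support in $[\delta/3,\pi-\delta/3]$. Choose a $C^2$ function $\psi(t)$ with $\psi=0$ on $[\delta,\pi-\delta]$, $0\le\psi''\le1$ and $\psi''=1$ outside $[\delta/2,\pi-\delta/2]$. Let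
\[
\hat S=\chi(t)S+C\psi(t),\qquad \chi S:=0\ \text{off the support of }\chi .
\]
Then $\hat S_{12}=(\chi S)_{12}-C\psi''(t)$. The continuous function $(\chi S)_{12}$ is $(2\pi,2\pi)$-periodic and supported in $\delta/3\le t\le\pi-\delta/3$, hence bounded. For $\delta/2\le t\le\pi-\delta/2$ we have $\hat S_{12}\le S_{12}\le-\varepsilon<0$ by compactness; elsewhere $\psi''=1$. So for $C$ large there are $\varepsilon_0,M_1>0$ with $-M_1\le\hat S_{12}\le-\varepsilon_0$ on $\mathbb R^2$.

Therefore, for fixed $\varphi_1$, $\varphi_2\mapsto-\hat S_1$ is a diffeomorphism of $\mathbb R$ with derivative in $[\varepsilon_0,M_1]$, and for fixed $\varphi_2$, $\varphi_1\mapsto\hat S_2$ is a diffeomorphism of $\mathbb R$. Consequently $p_1=-\hat S_1$, $p_2=\hat S_2$ define a $C^1$ diffeomorphism $\hat T:(\varphi_1,p_1)\mapsto(\varphi_2,p_2)$ of $\mathbb R^2$ commuting with $\varphi\mapsto\varphi+2\pi$, with $\partial\varphi_2/\partial p_1\in[1/M_1,1/\varepsilon_0]$. On the quotient it is exact, because $p_2d\varphi_2-p_1d\varphi_1=d\hat S$ and $\hat S$ is $(2\pi,2\pi)$-periodic.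 The functions $(1-\theta)\hat S+\theta t^2/2$, $0\le\theta\le1$, satisfy bounds of the same kind, so they define an isotopy from $\hat T$ to the shear $(\varphi,p)\mapsto(\varphi+p,p)$, which is isotopic to the identity. As $\hat S=S$ for $t\in[\delta,\pi-\delta]$, $\hat T=T$ on $\beta$. Theorem~\ref{thm:birkhoff} applied to $\hat T$ shows that $\beta$ is a Lipschitz graph.

\emph{Monotonicity.} The circle homeomorphism induced by $T|_\beta$ has no fixed point, since the advance lies in $(0,\pi)$; hence it preserves orientation. This proves (1). For almost every $\varphi$ the graph has a tangent vector $\delta A$ with $\delta\varphi=1$, so $u(\delta A)=r^2>0$, and by (1), $u(DT\,\delta A)\ge0$ and $u(DT^{-1}\delta A)\ge0$. Now \eqref{eq:uu} at $A$ gives $2(1+\lambda_+^2k_+)\sigma_+\ge r^2$, and \eqref{eq:uu} at $T^{-1}A$ gives $2(1+\lambda_-^2k_-)\sigma_-\ge r^2$. So $\sigma_\pm$ are bounded below by a positive constant. As $s_\pm$ are Lipschitz along $\beta$, they are strictly increasing with Lipschitz inverses. The map $s_+:\Omega^c\to\mathbb R/L\mathbb Z$ has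 degree one on the curve $\gamma-\varepsilon\gamma'$ and $s_-$ has degree one on $\gamma+\varepsilon\gamma'$. Hence both have degree one on all positively oriented rotational curves, which are homotopic to these. This proves (2).

\emph{Sides.} $T$ permutes the two components of $\Omega^c\setminus\beta$, and by Lemma~\ref{lem:near}(3) it takes points near $\gamma$ to points near $\gamma$. This proves (3).
\end{proof}

\begin{lemma}\label{lem:region}
Let $\beta_1,\beta_2$ be rotational invariant curves, $\beta_1$ in the inside of $\beta_2$. The region $R$ between them is $T$-invariant and equals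
$\{\rho_{\beta_2}(s_+)<s_-<\rho_{\beta_1}(s_+)\}$. If $f,g,\partial_-f,\partial_+g$ are continuous on $\Omega^c$ and $\Theta=f\,ds_++g\,ds_-$, then
\begin{equation}\label{eq:green}
\int_R(\partial_+g-\partial_-f)\,ds_-ds_+=\int_{\beta_2}\Theta-\int_{\beta_1}\Theta .
\end{equation}
\end{lemma}

\begin{proof}
Invariance follows from Lemma~\ref{lem:graph}(3). The half-line $\{s_+=t\}$ runs from $\gamma$ to infinity and meets $\beta_i$ exactly once, by Lemma~\ref{lem:graph}(2); before this point it is inside $\beta_i$, after it outside. Along the half-line $s_-$ decreases as $\lambda_+$ increases, by \eqref{eq:dl1}. This gives the description of $R$. Integrating $\partial_-f$ over $s_-$ from $\rho_{\beta_2}(s_+)$ to $\rho_{\beta_1}(s_+)$ gives $\int_R\partial_-f=\int_{\beta_1}f\,ds_+-\int_{\beta_2}f\,ds_+$. Since $\rho_{\beta_i}$ are increasing, $R$ is also given by $\rho_{\beta_1}^{-1}(s_-)<s_+<\rho_{\beta_2}^{-1}(s_-)$, and so $\int_R\partial_+g=\int_{\beta_2}g\,ds_--\int_{\beta_1}g\,ds_-$.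
\end{proof}

\section{The curve of $4$-periodic points is balanced}\label{sec:alpha}

\begin{lemma}\label{lem:alpha}
Let $\gamma=-\gamma$ and let $\alpha$ be as in (a). Then $T^2A=-A$ for all $A\in\alpha$, the curve $\alpha$ is balanced, and there is $\Lambda>0$ with $\alpha=\{\lambda_+=\Lambda\}=\{\lambda_-=\Lambda\}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:graph}, $\alpha$ is a graph $p=P(\varphi)$. Let $f$ be the increasing lift of $T|_\alpha$ with $f(\varphi)-\varphi\in(0,\pi)$. Since $T^4=\mathrm{id}$ on $\alpha$, $f^4-\mathrm{id}$ takes values in $2\pi\mathbb Z\cap(0,4\pi)$, so $f^4=\mathrm{id}+2\pi$. As $T(-A)=-TA$, the curve $-\alpha$ is also rotational and invariant. It is the graph of $P^*(\varphi)=P(\varphi+\pi)$, with map $f^*(\varphi)=f(\varphi+\pi)-\pi$, and $(f^*)^4=\mathrm{id}+2\pi$.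

\emph{Step 1: $\alpha=-\alpha$.} If the curves differ, then somewhere one lies farther out, and there the twist makes it rotate faster; we show that this contradicts the equality of the fourth iterates. Let $J=\{P>P^*\}$ be the set of lifted angles of points of $\alpha$ outside $-\alpha$. As $T$ preserves $\alpha$ and the outside of $-\alpha$, $f(J)\subset J$. By Lemma~\ref{lem:twist}, $f>f^*$ on $J$. If $\varphi\in J$, then by induction on $n$
\[
f^{n+1}(\varphi)=f(f^n(\varphi))>f^*(f^n(\varphi))\ge f^*\big((f^*)^n(\varphi)\big),
\]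
so $f^4(\varphi)>(f^*)^4(\varphi)$, a contradiction. So $J=\emptyset$, that is, $P(\varphi)\le P(\varphi+\pi)$ for all $\varphi$. Applying this twice, $P(\varphi)\le P(\varphi+\pi)\le P(\varphi+2\pi)=P(\varphi)$.

\emph{Step 2: $T^2=-\mathrm{id}$ on $\alpha$.} Now $f=f^*$ commutes with $\varphi\mapsto\varphi+\pi$. So $h=f^2-\pi$ is an increasing homeomorphism of $\mathbb R$ with $h^2=f^4-2\pi=\mathrm{id}$, and hence $h=\mathrm{id}$. Thus $T^2A$ and $-A$ are points of the graph $\alpha$ over the same angle.

\emph{Step 3: balance.} By Step 2, $2\lambda_+(TA)=\det(TA,T^2A)=\det(TA,-A)=\det(A,TA)=2\lambda_+(A)=2\lambda_-(TA)$ for $A\in\alpha$. As $T\alpha=\alpha$, this says $\lambda_+=\lambda_-$ on $\alpha$.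

\emph{Step 4: constancy.} By Step 2, $f^2=\mathrm{id}+\pi$, and $T^2A$ has the same $p$ as $A$. The function $f$ is Lipschitz, because $\alpha$ is a Lipschitz graph and $T$ is $C^1$. At a point $\varphi$ of differentiability, let $p_1,p_2$ be the values of $p$ at $A$ and $TA$. By \eqref{eq:S}, $\lambda_+(A)=S(\varphi,f(\varphi))$ has derivative $p_2f'-p_1$, and $\lambda_+(TA)=S(f(\varphi),\varphi+\pi)$ has derivative $p_1-p_2f'$. The two functions are equal by Step 3, and their derivatives add up to $0$. So the Lipschitz function $\lambda_+$ on $\alpha$ has zero derivative almost everywhere and is a constant $\Lambda$. As every half-line $\{s_+=t\}$ meets $\alpha$, and contains only one point with $\lambda_+=\Lambda$, we get $\alpha=\{\lambda_+=\Lambda\}$. Finally $\{\lambda_-=\Lambda\}=T\{\lambda_+=\Lambda\}=T\alpha=\alpha$.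
\end{proof}

\section{The direction field of a continuous foliation}\label{sec:field}

Let $U$ be as in Theorem~\ref{thm:general}, with $T$ totally integrable on $U$. Of the foliation we use only that its leaves are pairwise disjoint rotational invariant curves which cover $U$. The boundary curves of $U$ are graphs over $\varphi$: rotational invariant curves by Lemma~\ref{lem:graph}, and $\gamma$ because it is star-shaped about $O$. So each ray meets $U$ in an open interval. The leaves are pairwise disjoint graphs of Lipschitz functions, hence totally ordered. For $A=(\varphi,p)\in U$ let $P_A$ be the function whose graph is the leaf through $A$.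

The leaf through $A$ need not be differentiable at $A$. We choose its largest forward slope; the point of the next lemma is that $T$ respects this choice.

\begin{lemma}\label{lem:field}
For $A=(\varphi,p)\in U$ let $\kappa(A)=\limsup_{h\to0+}\big(P_A(\varphi+h)-P_A(\varphi)\big)/h$, and let $v(A)$ be the vector with components $(1,\kappa(A))$ in the coordinates $(\varphi,p)$. Then $v$ is a positive invariant direction field on $U$.
\end{lemma}

\begin{proof}
Since $P_A$ is Lipschitz, $\kappa$ is finite, and $\det(A,v(A))=u(v)=r^2>0$. Moreover $TU=U$, since $U$ is a union of invariant curves.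

\emph{Measurability.} For fixed $h$ the function $G_h(\varphi,p)=P_{(\varphi,p)}(\varphi+h)$ is continuous on $U$. Indeed, let $q_0=G_h(\varphi,p)$. For small $\varepsilon>0$ the leaves through $(\varphi+h,q_0\pm\varepsilon)$ lie strictly above and strictly below the leaf through $(\varphi,p)$. If $(\varphi_n,p_n)\to(\varphi,p)$, then eventually $(\varphi_n,p_n)$ lies between these two leaves, so $G_h(\varphi_n,p_n)$ lies between their heights over $\varphi_n+h$, which tend to $q_0\pm\varepsilon$. Since $P_A$ is continuous, the upper limit may be taken over rational $h$, so $\kappa$ is measurable.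

\emph{Invariance.} Choose points $A_j\to A$ on the leaf through $A$ with angle differences $\Delta\varphi_j\to0+$ and, in coordinates, $(A_j-A)/\Delta\varphi_j\to v(A)$. By Lemma~\ref{lem:graph}(1) the points $TA_j$ lie on the same leaf, which contains $TA$, at larger angles than $TA$, and $(TA_j-TA)/\Delta\varphi_j\to DT\,v(A)$. So the $\varphi$-component of $DT\,v(A)$ is nonnegative. It is not $0$: the leaf is a Lipschitz graph, so otherwise the $p$-component would vanish too, but $DT\,v(A)\ne0$. Hence $DT\,v(A)$ is a positive multiple of $(1,m_1)$, where $m_1$ is a limit of forward secant slopes at $TA$, and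
\[
m_1\le\kappa(TA).
\]
The same argument for $T^{-1}$ shows that $DT^{-1}v(TA)$ is a positive multiple of some $(1,m_2)$ at $A$ with $m_2\le\kappa(A)$. Now $DT$ has determinant $1$ in the coordinates $(\varphi,p)$. It maps $(1,m_2)$, $(1,\kappa(A))$, whose determinant is $\kappa(A)-m_2\ge0$, to positive multiples of $(1,\kappa(TA))$, $(1,m_1)$. So $m_1-\kappa(TA)\ge0$, and therefore $m_1=\kappa(TA)$.
\end{proof}

With Lemma~\ref{lem:alpha}, Lemma~\ref{lem:field} and Proposition~\ref{prop:eff} (with $\mathcal M=U$), part (i) of Theorem~\ref{thm:main} is already proved. The remaining sections prove Theorem~\ref{thm:general}, and with it part (ii) and part (i) once more.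

\section{Weights}\label{sec:weight}

\subsection{Why a weight is needed}

Up to the exact form $d(\lambda_+^2-\lambda_-^2)/2$, the boundary form belonging to \eqref{eq:I0id} with $\Lambda=0$ is $-q\,Y$, by \eqref{eq:Y}. Near infinity, when $\gamma$ is symmetric, let $\delta=L/2-(s_+-s_-)$. The proof of Lemma~\ref{lem:infty} will show that $c$ is of order $\delta$, $\lambda_\pm\sim2/c$ and $q=o(\delta^2)/c$. So for the coefficients $q\,\lambda_\pm k_\pm/c$ of $qY$ we only obtain the bound $o(\delta^2)/\delta^3$, which does not show that they tend to zero. If the factor $q=\lambda_+-\lambda_-$ is replaced by $\log\lambda_+-\log\lambda_-$, we gain a factor of order $1/\lambda_\pm$, that is, of order $\delta$, and this is just enough. The replacement is achieved by weighting the Cauchy--Schwarz inequality.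

\subsection{Weighted inequality and identity}

Let $w>0$ be a continuous function on $(0,\infty)$ and $V$ a primitive of $w^2$. Put $w_\pm=w(\lambda_\pm)$, $V_\pm=V(\lambda_\pm)$, and
\begin{align}
I&=w_+^2\,\frac{\lambda_-k_-}{c}(1+\lambda_+^2k_+)+w_-^2\,\frac{\lambda_+k_+}{c}(1+\lambda_-^2k_-)-(w_++w_-)^2\,\frac{\lambda_+\lambda_-k_+k_-}{c^2},\label{eq:I}\\
\Theta&=V_+\,\partial_+q\,ds_++V_-\,\partial_-q\,ds_- .\notag
\end{align}

\begin{lemma}\label{lem:weighted}
\begin{itemize}
\item[(1)] Let $R$ be a $T$-invariant measurable set whose closure is a compact subset of $\Omega^c$, carrying a positive invariant direction field. Then $\int_RI\,ds_-ds_+\ge0$.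
\item[(2)] $I=\partial_+(V_-\partial_-q)-\partial_-(V_+\partial_+q)-\dfrac{k_+k_-}{c^2}\,\mathcal P$, where
$\mathcal P=2q\,(V_+-V_-)-\lambda_+\lambda_-(w_+-w_-)^2$.
\item[(3)] $\Theta=V_+\,d\lambda_+-V_-\,d\lambda_--(V_+-V_-)\,Y$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) With $a,b$ from Lemma~\ref{lem:ab}, Cauchy--Schwarz and $\lambda_+k_+a+\lambda_-k_-b=c$ give
\[
\frac{(w_++w_-)^2}{c}\le\frac{w_+^2}{\lambda_+k_+a}+\frac{w_-^2}{\lambda_-k_-b}.
\]
Integrate over $R$, substitute $A\mapsto TA$ in the last term, and use the first relation of \eqref{eq:ab}: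
\[
\int_R\frac{(w_++w_-)^2}{c}\,d\mu\le\int_R\frac{2w_+^2(1+\lambda_+^2k_+)}{\lambda_+k_+}\,d\mu
=\int_R\Big[\frac{w_+^2(1+\lambda_+^2k_+)}{\lambda_+k_+}+\frac{w_-^2(1+\lambda_-^2k_-)}{\lambda_-k_-}\Big]d\mu .
\]
The right side is finite because $\overline R\subset\Omega^c$ is compact. By \eqref{eq:mu}, the right side minus the left side is $\int_RI\,ds_-ds_+$.

(2) Replace $1+\lambda_\pm^2k_\pm$ by $\partial_\pm q+2\lambda_\pm k_\pm/c$, using \eqref{eq:dq}. Since $2w_+^2+2w_-^2-(w_++w_-)^2=(w_+-w_-)^2$, and by \eqref{eq:dl1} $\partial_-V_+=-w_+^2\lambda_-k_-/c$ and $\partial_+V_-=w_-^2\lambda_+k_+/c$,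
\[
I=(\partial_+V_-)\,\partial_-q-(\partial_-V_+)\,\partial_+q+\frac{k_+k_-}{c^2}\,\lambda_+\lambda_-(w_+-w_-)^2 .
\]
By the product rule the first two terms are $\partial_+(V_-\partial_-q)-\partial_-(V_+\partial_+q)+(V_+-V_-)\,\partial_-\partial_+q$, and \eqref{eq:wave} gives the claim.

(3) Insert \eqref{eq:Y}.
\end{proof}

From now on we fix
\[
w=\lambda^{-1/2},\qquad V=\log\lambda .
\]
Then
\begin{equation}\label{eq:P}
\mathcal P\ge7\big(\sqrt{\lambda_+}-\sqrt{\lambda_-}\big)^2 .
\end{equation}
Indeed, $\log z\ge2\frac{z-1}{z+1}$ for $z\ge1$, because equality holds at $z=1$ and the difference has derivative $\frac{(z-1)^2}{z(z+1)^2}\ge0$. So for $x\ge y>0$ we have $\log\frac xy=2\log\sqrt{x/y}\ge4\,\frac{\sqrt x-\sqrt y}{\sqrt x+\sqrt y}$, and hence $2(x-y)\log\frac xy\ge8(\sqrt x-\sqrt y)^2$. On the other hand $xy\,(x^{-1/2}-y^{-1/2})^2=(\sqrt x-\sqrt y)^2$. As $\mathcal P$ is symmetric in $\lambda_+,\lambda_-$, \eqref{eq:P} follows.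

Let $\beta_1,\beta_2$ and $R$ be as in Lemma~\ref{lem:region}. The coefficients of $\Theta$ satisfy the hypotheses of that lemma, so Lemma~\ref{lem:weighted}(2) and \eqref{eq:green} give
\begin{equation}\label{eq:stokes}
\int_RI\,ds_-ds_+=\int_{\beta_2}\Theta-\int_{\beta_1}\Theta-\int_R\frac{k_+k_-}{c^2}\,\mathcal P\,ds_-ds_+ .
\end{equation}
On a rotational invariant curve $\beta$ the functions $s_\pm,\lambda_\pm$ are Lipschitz in $\varphi$, so $\int_\beta V_\pm\,d\lambda_\pm=0$, and Lemma~\ref{lem:weighted}(3) gives
\begin{equation}\label{eq:bdry}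
\int_\beta\Theta=-\int_\beta\log\frac{\lambda_+}{\lambda_-}\;\frac{\lambda_+k_+\,ds_+-\lambda_-k_-\,ds_-}{c} .
\end{equation}

\section{The ends of the region}\label{sec:ends}

If $\beta$ is balanced, then $\int_\beta\Theta=0$ by \eqref{eq:bdry}. It remains to treat the ends $\gamma$ and $\infty$.

\begin{lemma}\label{lem:gamma}
If rotational invariant curves $\beta_n$ converge uniformly to $\gamma$, then $\int_{\beta_n}\Theta\to0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:near}, $\log(\lambda_+/\lambda_-)\to0$ and $\lambda_\pm k_\pm/c\to\frac12$ uniformly on $\beta_n$. Since $s_\pm$ are increasing along $\beta_n$ and $\int_{\beta_n}ds_\pm=L$, \eqref{eq:bdry} gives the claim.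
\end{proof}

\begin{lemma}\label{lem:infty}
Let $\gamma=-\gamma$. If rotational invariant curves $\beta_n$ satisfy $\min_{\beta_n}|A|\to\infty$, then $\int_{\beta_n}\Theta\to0$.
\end{lemma}

\begin{proof}
Let $\delta=\frac L2-(s_+-s_-)\in(0,\frac L2)$. We first show that $\delta\to0$ as $|A|\to\infty$. Otherwise there are $A_n$ with $|A_n|\to\infty$ and $(s_-,s_+)$ converging modulo $(L,L)$, with $s_+-s_-\to\theta\in[0,\frac L2)$. If $\theta>0$, the limit pair lies in $\mathcal D$, and $A_n$ converges to a point of $\Omega^c$. If $\theta=0$, Lemma~\ref{lem:near}(2) gives $\lambda_+(A_n)\to0$, so $A_n=\gamma_+-\lambda_+\gamma_+'$ is bounded. Both contradict $|A_n|\to\infty$.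

Put $s=s_+-\frac L2=s_--\delta$. By symmetry $\gamma_+=-\gamma(s)$, $\gamma_+'=-\gamma'(s)$, while $\gamma_-=\gamma(s+\delta)$, $\gamma_-'=\gamma'(s+\delta)$. Uniformly as $\delta\to0$,
\begin{align*}
c&=\det(\gamma'(s),\gamma'(s+\delta))=\int_s^{s+\delta}k(t)\det(\gamma(t),\gamma'(s))\,dt=k(s)\delta+o(\delta),\\
-d_1&=\det(\gamma(s),\gamma'(s+\delta))=1-\int_s^{s+\delta}k(t)\det(\gamma(s),\gamma(t))\,dt=1-\tfrac12k(s)\delta^2+o(\delta^2),\\
-d_2&=\det(\gamma(s+\delta),\gamma'(s))=1-\int_s^{s+\delta}(s+\delta-t)\,k(t)\det(\gamma(t),\gamma'(s))\,dt=1-\tfrac12k(s)\delta^2+o(\delta^2),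
\end{align*}
where the last line uses $\gamma(s+\delta)=\gamma(s)+\delta\gamma'(s)-\int_s^{s+\delta}(s+\delta-t)k(t)\gamma(t)\,dt$. By \eqref{eq:clambda}, $c\lambda_\pm\to2$, so $\lambda_+/\lambda_-\to1$. This is where symmetry matters: $d_1$ and $d_2$ agree up to $o(\delta^2)$, and so
\[
\lambda_+-\lambda_-=\frac{d_2-d_1}{c}=\frac{o(\delta^2)}{c}.
\]
Since $|\log(\lambda_+/\lambda_-)|\le|\lambda_+-\lambda_-|/\min(\lambda_+,\lambda_-)$, with a constant $C$ we get
\[
\Big|\log\frac{\lambda_+}{\lambda_-}\Big|\,\frac{\lambda_\pm k_\pm}{c}\le C\,\frac{|\lambda_+-\lambda_-|}{c}=\frac{o(\delta^2)}{c^2}\to0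
\]
uniformly. As $\int_{\beta_n}ds_\pm=L$ and $s_\pm$ are increasing along $\beta_n$, \eqref{eq:bdry} gives the claim.
\end{proof}

To use these lemmas we need leaves that approach the ends.

\begin{lemma}\label{lem:leaves}
Let $U$ be as in Theorem~\ref{thm:general}, with $T$ totally integrable on $U$. If $\gamma$ is the inner end, there are leaves $\beta_n$ decreasing uniformly to $\gamma$. If $\infty$ is the outer end, there are increasing leaves $\beta_n$ with $\min_{\beta_n}|A|\to\infty$.
\end{lemma}

\begin{proof}
Let $\gamma$ be the graph $p=P_\gamma(\varphi)$ and suppose it is the inner end. Fix $\varphi_0$, let $p_n\downarrow P_\gamma(\varphi_0)$ strictly with $(\varphi_0,p_n)\in U$, and let $P_n$ be the function of the leaf $\beta_n$ through $(\varphi_0,p_n)$. As the leaves are ordered, $P_n$ decreases in $n$, to a limit $P_\infty\ge P_\gamma$. Suppose $P_\infty(\varphi')>P_\gamma(\varphi')$ for some $\varphi'$. For small $\eta>0$ the point $(\varphi',P_\infty(\varphi')-\eta)$ lies in $U$. The leaf through it is below every $\beta_n$ over $\varphi'$, hence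 everywhere. So its height over $\varphi_0$ is $>P_\gamma(\varphi_0)$ and $\le p_n$ for all $n$, a contradiction. Thus $P_n\downarrow P_\gamma$ pointwise, and uniformly by Dini's theorem.

If $\infty$ is the outer end, take $p_n\uparrow\infty$ strictly and define $P_n$ in the same way; $P_n$ increases in $n$. Suppose $P_\infty(\varphi')=\lim P_n(\varphi')<\infty$ for some $\varphi'$. The leaf through $(\varphi',P_\infty(\varphi')+\eta)\in U$, $\eta>0$, lies above every $\beta_n$, so its finite height over $\varphi_0$ is $\ge p_n$ for all $n$, a contradiction. So $P_n\uparrow\infty$ pointwise. For each $M$ the nested compact sets $\{P_n\le M\}$ have empty intersection, so one of them is empty. Hence $\min P_n\to\infty$.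
\end{proof}

\section{Proof of the theorems}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
At each end of $U$ take the balanced boundary curve itself, if there is one, and otherwise the leaves of Lemma~\ref{lem:leaves}. For large $n$ this gives regions $R_n\subset U$, each lying between two rotational invariant curves. They are $T$-invariant by Lemma~\ref{lem:region}, have compact closure in $\Omega^c$, and every compact subset of $U$ is contained in $R_n$ for large $n$. By Lemma~\ref{lem:field}, $R_n$ carries a positive invariant direction field, so Lemma~\ref{lem:weighted}(1) and \eqref{eq:stokes} give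
\[
0\le\int_{R_n}I\,ds_-ds_+=o(1)-\int_{R_n}\frac{k_+k_-}{c^2}\,\mathcal P\,ds_-ds_+ ,
\]
where the boundary terms are $o(1)$ by \eqref{eq:bdry} for balanced curves and by Lemmas~\ref{lem:gamma} and~\ref{lem:infty} for the ends $\gamma$ and $\infty$. By \eqref{eq:P}, $\mathcal P\ge0$. So for every compact $K\subset U$ the integral of $k_+k_-\mathcal P/c^2$ over $K$ is at most $o(1)$, hence zero. As $\mathcal P$ is continuous, it vanishes on $U$, and \eqref{eq:P} gives $\lambda_+=\lambda_-$ on $U$. Every half-line $\{s_+=t\}$ runs from $\gamma$ to infinity, so it meets each leaf and hence $U$. By Lemma~\ref{lem:end}, $\gamma$ is an ellipse centered at $O$.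
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:alpha}, $\alpha$ is balanced. Apply Theorem~\ref{thm:general}: in (i) the ends of $U$ are $\gamma$ and $\alpha$; in (ii) they are $\alpha$ and $\infty$, which is allowed because $\gamma$ is symmetric about $O$.
\end{proof}

\section{Hypothesis (a) alone: Radon curves}\label{sec:radon}

A centrally symmetric $\gamma$ is a \emph{Radon curve} if for every $x\in\gamma$ the point $y\in\gamma$ such that $Oy$ has the direction of the oriented tangent at $x$ has its tangent parallel to $Ox$.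

\begin{proposition}\label{prop:radon}
For symmetric $\gamma$, (a) holds if and only if $\gamma$ is a Radon curve.
\end{proposition}

\begin{proof}
Suppose (a) holds, and let $x=\gamma(s)$. By Lemma~\ref{lem:alpha}, $A=\gamma(s)-\Lambda\gamma'(s)$ lies on $\alpha$ and $T^2A=-A$. The midpoint of $[TA,-A]$ is $\Lambda\gamma'(s)$. It lies on $\gamma$, and the tangent there is parallel to $TA+A=2\gamma(s)$. So $y=\Lambda\gamma'(s)$ has its tangent parallel to $Ox$.

Conversely, let $\gamma$ be Radon, and for $x=\gamma(s)$ write $y=\lambda(s)\gamma'(s)=\gamma(\tau(s))$ with $\lambda(s)>0$. The polar angle of $\gamma$ is a $C^2$ function of the parameter with positive derivative, so the point of $\gamma$ on a given ray and its parameter are $C^2$ functions of the direction of the ray. As $\gamma'$ is $C^1$, $\lambda$ and $\tau$ are $C^1$. Differentiating,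
\[
\tau'\,\gamma'(\tau)=\lambda'\gamma'(s)-\lambda k\gamma(s),
\]
and $\gamma'(\tau)$ is parallel to $\gamma(s)$, so $\lambda'=0$ and $\lambda\equiv\Lambda$. From $\det(\gamma(\tau),\gamma'(\tau))=1$ we get $\gamma'(\tau)=-\gamma(s)/\Lambda$. For $A=\gamma(s)-\Lambda\gamma'(s)$ therefore
\[
TA=\gamma(s)+\Lambda\gamma'(s)=\gamma(\tau)-\Lambda\gamma'(\tau),\qquad T^2A=\gamma(\tau)+\Lambda\gamma'(\tau)=\Lambda\gamma'(s)-\gamma(s)=-A .
\]
So $T$ maps $\{\lambda_+=\Lambda\}$ into itself. Since $T$ commutes with $-\mathrm{id}$, $T^4A=-T^2A=A$ on this set, while $T^2A=-A\ne A$. Hence the set is invariant and consists of points of period $4$. It is the simple closed curve $\gamma-\Lambda\gamma'$, homotopic in $\Omega^c$ to $\gamma-\varepsilon\gamma'$, hence rotational.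
\end{proof}

\begin{remark}[Non-elliptic examples]
Perturb the arc of the unit circle between the angles $0$ and $\frac\pi2$ by a small $C^\infty$ perturbation supported in its interior, which changes the arc as a set and keeps positive curvature and star-shapedness about $O$. Parametrize this arc by $\det(\gamma,\gamma')=1$. Adjoin the arc $\Gamma=\gamma'$, which runs from $(0,1)$ to $(-1,0)$, and then the negatives of both arcs. Near the junctions the curve is the unit circle. Since $\det(\Gamma,\Gamma')=\det(\gamma',-k\gamma)=k>0$ and $\det(\Gamma',\Gamma'')=\det(-k\gamma,-k'\gamma-k\gamma')=k^2>0$, the new arcs are star-shaped and positively curved. For a small perturbation the polar angle along $\Gamma$ increases by exactly $\frac\pi2$, so we obtain a smooth symmetric simple closed curve of positive curvature, which is convex.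

This curve is Radon. For $x=\gamma(s)$ take $y=\gamma'(s)=\Gamma(s)$, whose tangent direction is $-k\gamma(s)$, parallel to $x$. For $x=\Gamma(s)=\gamma'(s)$ the oriented tangent is $-k\gamma(s)$; take $y=-\gamma(s)$, whose tangent is parallel to $\gamma'(s)=x$. The remaining points follow by symmetry. The curve is not an ellipse: it contains arcs of the unit circle, and an ellipse sharing an arc with the unit circle coincides with it, but the perturbed arc does not lie on the circle.

So (a) holds for this curve by Proposition~\ref{prop:radon}, and integrability cannot be dropped in either part of Theorem~\ref{thm:main}.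
\end{remark}

\begin{thebibliography}{9}
\bibitem{BM} Misha Bialy and Andrey E. Mironov, \emph{Integrable Billiards and Related Topics}, arXiv:2510.03790 (2025).
\bibitem{Herman} M. Herman, Ast\'erisque 103--104 (1983).
\end{thebibliography}

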